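# Lines on double covers and the coniveau of half a power of the hyperplane class

## Half of $H^{(n+1)/2}$ on a double cover of $\mathbb P^n$

**Theorem 1.** Let $k$ be an algebraically closed field of characteristic $0$, let $n\ge 3$ be odd, let $1\le\delta\le n+1$ and $d=2\delta$. Let $F\in k[X_0,\dots,X_n]_d$ be such that $\{F=0\}\subset\mathbb P^n$ is smooth, and let
$$Y=\{Z^2+F=0\},\qquad \pi:Y\to\mathbb P^n,$$
be the double cover of $\mathbb P^n$ ramified over $\{F=0\}$, where $Z$ has weight $\delta$ and the $X_i$ have weight $1$. Let $H$ be the class of $\pi^*\mathcal O_{\mathbb P^n}(1)$. Then $H^{n+1}(Y,\mathbb Z_2)=\mathbb Z_2\,\alpha$ with $2\alpha=H^{(n+1)/2}$, and $\alpha$ has coniveau $\ge 2$: there is a closed subset $\Xi\subset Y$ of codimension $\ge 2$ such that $\alpha|_{Y\setminus\Xi}=0$. Moreover, for $F$ in a dense open subset of the space $S$ of homogeneous polynomials of degree $d$, one has $\alpha=\Psi_*\beta$ for some morphism $\Psi:X\to Y$ with $X$ smooth projective of pure dimension $n-2$ and some $\beta\in H^{n-3}(X,\mathbb Z_2)$.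

Cohomology is étale cohomology. The case $d=2n$, that is $\delta=n$, is a question from Olivier Benoist, "On Hilbert's 17th problem in low degree", arXiv:1602.07330 (2016): does $\alpha$ have coniveau $\ge2$? The theorem answers it: yes, for every odd $n\ge3$ and every $F$ with $\{F=0\}$ smooth.

Let us unpack the statement. The variety $Y$ is smooth of dimension $n$: where $Z\ne0$ the map $\pi$ is étale, and where $Z=0$ one has $dF\neq 0$. Throughout put
$$m:=\frac{n-1}{2},\qquad\text{so that } 2\alpha=H^{m+1},\quad n=2m+1 .$$

**Definition (coniveau).** A class $\gamma\in H^i(Y,\mathbb Z_2)$ has coniveau $\ge c$ if it vanishes on $Y\setminus \Xi$ for some closed $\Xi\subset Y$ of codimension $\ge c$.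

For example, $H^c$ has coniveau $\ge c$: it is the class of $\pi^{-1}$ of a general linear subspace of codimension $c$, and it vanishes off that subset. In particular $2\alpha=H^{m+1}$ has coniveau $\ge m+1\ge2$. The whole problem is the division by $2$.

Coniveau $\ge1$ also comes for free. The open set $U=\pi^{-1}(\mathbb A^n)$ is affine of dimension $n$ because $\pi$ is finite, so $H^{n+1}(U,\mathbb Z/2^\nu)=0$ by Artin vanishing (recalled below), and in the limit $\alpha|_U=0$. The content of the theorem is the passage from codimension $1$ to codimension $2$.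

The way to produce classes of coniveau $\ge2$ is to push forward. If $\Psi:X\to Y$ is a morphism from a smooth projective variety of pure dimension $n-2$ and $\beta\in H^{n-3}(X,\mathbb Z_2)$, then $\Psi_*\beta\in H^{n+1}(Y,\mathbb Z_2)$ vanishes off $\Psi(X)$, which has codimension $\ge2$. Nothing requires $\beta$ to be the class of an algebraic cycle, and this freedom will matter.

The proof uses a second theorem, on the variety of lines of $Y$; it is stated in full later, once we know why we want it.

## Facts from étale cohomology, and an exchange lemma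

Write $\Lambda=\mathbb Z/2$ and $\Lambda_\nu=\mathbb Z/2^\nu$. Tate twists of $\Lambda$ are canonically trivial; for $\mathbb Z_2$-coefficients fix a trivialization of $\mathbb Z_2(1)$. All groups $H^i(-,\Lambda_\nu)$ below are finite, so $H^i(-,\mathbb Z_2)=\varprojlim_\nu H^i(-,\Lambda_\nu)$ with no $\varprojlim^1$. All complexes are bounded with constructible cohomology, a property that $Rf_*$ and $Rf_!$ preserve for morphisms $f$ of $k$-varieties. We use the following standard facts (SGA 4, SGA 4½).

- Proper base change, smooth base change, local acyclicity of smooth morphisms.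
- Homotopy invariance: if $u$ is an affine bundle (locally a product with $\mathbb A^r$), then $K\to Ru_*u^*K$ is an isomorphism.
- Duality: if $X$ is smooth of pure dimension $w$ and $\iota$ is an open immersion into $X$, then $H^j(X,\iota_!\Lambda_\nu)$ is dual to $H^{2w-j}_c(X,R\iota_*\Lambda_\nu)$, because Verdier duality turns $\iota_!\Lambda_\nu$ into $R\iota_*\Lambda_\nu[2w]$. On smooth projective varieties we call this Poincaré duality.
- Artin vanishing: if $\mathcal G$ is a constructible sheaf on an affine variety, supported in dimension $\le a$, then $H^i(\mathcal G)=0$ for $i>a$.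
- Purity: for a smooth, possibly empty, divisor $\Delta$ in a smooth variety $M$ and $\kappa:M\setminus\Delta\to M$, one has $R^0\kappa_*\Lambda=\Lambda$; $R^1\kappa_*\Lambda\simeq\Lambda_\Delta$, generated locally by the Kummer class of a local equation of $\Delta$; and $R^q\kappa_*\Lambda=0$ for $q\ge2$.
- Gysin maps: for $f:X\to Y$ proper between smooth pure-dimensional varieties, $f_*:H^i(X)\to H^{i+2(\dim Y-\dim X)}(Y)$ is functorial, satisfies the projection formula, and commutes with restriction to opens of $Y$.

If $B\subset X$ is closed and $\iota:X\setminus B\to X$, the sheaf sequence $0\to\iota_!\Lambda_\nu\to\Lambda_\nu\to\Lambda_{\nu,B}\to0$ gives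
$$H^j(X,\iota_!\Lambda_\nu)\to H^j(X,\Lambda_\nu)\to H^j(B,\Lambda_\nu)\to H^{j+1}(X,\iota_!\Lambda_\nu).\tag{1}$$
So a Lefschetz theorem for $B\subset X$ is a vanishing statement for $H^j(X,\iota_!\Lambda_\nu)$ with $j$ small. We shall need this for $X$ that is neither proper nor affine, and the following lemma is the tool. Its topological meaning is the duality between the cohomology of $X$ relative to $B$ and the cohomology of $\bar X\setminus B$ relative to the boundary $D$.

**Lemma 3 (exchange).** Let $\bar X$ be a proper variety, $B,D\subset\bar X$ disjoint closed subsets, $X=\bar X\setminus D$, and let $\iota:X\setminus B\to X$ and $a':X\setminus B\to\bar X\setminus B$ be the inclusions. Then $H^i_c(X,R\iota_*\Lambda_\nu)\simeq H^i(\bar X\setminus B,a'_!\Lambda_\nu)$. If $X$ is smooth of pure dimension $w$, then $H^j(X,\iota_!\Lambda_\nu)$ is dual to $H^{2w-j}(\bar X\setminus B,a'_!\Lambda_\nu)$.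

*Proof.* Let $a:X\to\bar X$ and $\bar\iota:\bar X\setminus B\to\bar X$. Since $\bar\iota^*a_!R\iota_*\Lambda_\nu=a'_!\iota^*R\iota_*\Lambda_\nu=a'_!\Lambda_\nu$, adjunction gives a natural map $a_!R\iota_*\Lambda_\nu\to R\bar\iota_*a'_!\Lambda_\nu$. Over $X$ both sides are $R\iota_*\Lambda_\nu$. Over $\bar X\setminus B$ both sides are $a'_!\Lambda_\nu$. As $B\cap D=\emptyset$, these two opens cover $\bar X$, so the map is an isomorphism. Take cohomology on $\bar X$; since $\bar X$ is proper, $H^i(\bar X,a_!(-))=H^i_c(X,-)$. The last assertion is then duality on $X$. $\square$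

## The generator $\alpha$ is detected by its degree against $H^m$

The aim of this section is a numerical test for a class to be a multiple of $\alpha$. For $d=2n$ this also reproves the existence of $\alpha$.

**Lemma 4.** Let $n\ge3$ be odd, $\delta\ge1$, and let $\{F=0\}$ be smooth. Then $x\mapsto\int_Yx\cdot H^m$ is an isomorphism $H^{n+1}(Y,\mathbb Z_2)\to\mathbb Z_2$. If $\alpha$ is the class with
$$\int_Y\alpha\cdot H^m=1,\tag{2}$$
then $2\alpha=H^{m+1}$, and this equation determines $\alpha$.

*Proof.* Let $\mathbb P'=\mathbb P(1^{n+1},\delta)$ be the weighted projective space containing $Y$, and $o=[0:\dots:0:1]$. Then $o\notin Y$, and $M=\mathbb P'\setminus\{o\}$ is the total space of $\mathcal O_{\mathbb P^n}(\delta)$, hence smooth of dimension $n+1$. (For $\delta=1$, $\mathbb P'=\mathbb P^{n+1}$ and nothing changes.) The complement $U'=\mathbb P'\setminus Y$ is affine of dimension $n+1$.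

Apply Lemma 3 with $\bar X=\mathbb P'$, $B=Y$, $D=\{o\}$, $X=M$. It says that $H^j(M,\iota_!\Lambda_\nu)$ is dual to $H^{2n+2-j}(U',a'_!\Lambda_\nu)$, where $a':U'\setminus\{o\}\to U'$. By Artin vanishing on $U'$ the latter is $0$ when $2n+2-j>n+1$, that is, for $j\le n$. By (1), $H^j(M,\Lambda_\nu)\to H^j(Y,\Lambda_\nu)$ is bijective for $j\le n-1$, and $H^j(M,\Lambda_\nu)=H^j(\mathbb P^n,\Lambda_\nu)$. In degree $n-1=2m$ this gives $H^{n-1}(Y,\Lambda_\nu)=\Lambda_\nu H^m$, free of rank $1$.

By Poincaré duality on $Y$, $x\mapsto\int_Yx\cdot H^m$ is an isomorphism $H^{n+1}(Y,\Lambda_\nu)\simeq\Lambda_\nu$, compatibly in $\nu$; pass to the limit. Finally $\pi$ has degree $2$, so $\int_YH^{m+1}\cdot H^m=\int_YH^n=2=\int_Y2\alpha\cdot H^m$, whence $2\alpha=H^{m+1}$. Since $H^{n+1}(Y,\mathbb Z_2)\simeq\mathbb Z_2$ has no torsion, this equation has only one solution $\alpha$. $\square$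

So $\alpha$ is "a class of degree $1$". An algebraic cycle of dimension $m$ in $Y$ with odd $H$-degree $c$ has class $c\,\alpha$ with $c\in\mathbb Z_2^\times$, and would settle the matter.

## Fermat double covers and threefolds

Take the Fermat polynomial $F=X_0^{2\delta}+\dots+X_n^{2\delta}$. There are $n+1=2m+2$ variables. Choose $\zeta$ with $\zeta^{2\delta}=-1$. The linear space $\{X_{2i+1}=\zeta X_{2i},\ 0\le i\le m\}\simeq\mathbb P^m$ lies in $\{F=0\}$, and it lies in $Y$ as a subset of $\{Z=0\}$. Its class has degree $\int_Y[\mathbb P^m]H^m=1$, so $[\mathbb P^m]=\alpha$ by Lemma 4. Hence $\alpha$ is algebraic on the Fermat double cover, with coniveau $\ge m+1\ge2$.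

For $n=3$ we have $m=1$, and $\alpha\in H^4(Y,\mathbb Z_2)$ is the class of any curve of $H$-degree $1$ in the threefold $Y$. Such a curve is a line $L\subset\mathbb P^3$ on which $-F$ is a square, together with a choice of square root. So for $n=3$ the theorem holds for $Y$ as soon as $Y$ contains a line.

These are the two features to keep: a special $Y$ may have many linear subspaces, and lines are what a general $Y$ might still have.

## Where linear subspaces run out

The first attempt for general $F$ is to look for a copy of $\mathbb P^m$ in $Y$ of degree $1$: a linear $\mathbb P^m\subset\mathbb P^n$ with $F|_{\mathbb P^m}=-z^2$. Take $n=\delta=5$, $m=2$. Planes in $\mathbb P^5$ form a family of dimension $9$, quintic forms $z$ on a plane a space of dimension $21$, and $F|_{\mathbb P^2}=-z^2$ imposes $66$ linear conditions on $F$. So the variety of triples (plane, $z$, $F$) has dimension $\dim S+9+21-66<\dim S$ and does not dominate $S$: a general $Y$ contains no such plane. The Fermat case does not help either, because the specialization argument at the end of these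 notes carries a result from general $F$ to special $F$, not back.

Coniveau $\ge 2$ asks for less than an $m$-dimensional cycle. We only need an $(n-2)$-dimensional variety mapping to $Y$. Lines sweep out such varieties.

**Definition (the variety of lines).** Let $V=k^{n+1}$ and $S=\mathrm{Sym}^{2\delta}V^\vee$. Let $G$ be the Grassmannian of $2$-planes $L\subset V$, that is, of lines in $\mathbb P^n=\mathbb P(V)$, with $\dim G=2n-2$ and tautological bundle $E$. Put $A_L=\mathrm{Sym}^\delta L^\vee$ (rank $\delta+1$) and $C_L=\mathrm{Sym}^{2\delta}L^\vee$ (rank $2\delta+1$); these form bundles $A,C$ on $G$. Let $Q^\circ$ be the total space of $A$. For $F\in S$ put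
$$B_F=\{(L,z):\ z\in A_L,\ z^2=-F|_L\in C_L\}\subset Q^\circ .$$

For example, let $n=2$, $\delta=1$ and $\{F=0\}$ a smooth conic. Then $Y\simeq\mathbb P^1\times\mathbb P^1$ is a quadric. A pair $(L,z)$ is a line tangent to the conic with one of two square roots $\pm z\neq0$. So $B_F$ is an étale double cover of the dual conic $\simeq\mathbb P^1$, hence two disjoint copies of $\mathbb P^1$: the two rulings.

For general $F$, $B_F$ is smooth. Indeed, let $I=\{(L,z,F):z^2+F|_L=0\}\subset Q^\circ\times S$. Over a point $(L,z)$ of $Q^\circ$, the fibre of $I$ is the set of $F$ with $F|_L=-z^2$, an affine space of dimension $\dim S-(2\delta+1)$, because $S\to C_L$ is onto. So $I$ is an affine bundle over $Q^\circ$, hence smooth and irreducible, of dimension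
$$(2n-1+\delta)+\dim S-(2\delta+1)=\dim S+(2n-2-\delta).$$
The map $I\to S$ is proper: $I$ is the zero locus of $z^2+t^2F$ in $\mathbb P_G(A\oplus\mathcal O)\times S$, with fibre coordinates $[z:t]$, since at $t=0$ the expression is $z^2\ne0$. By generic smoothness there is a dense open $S^\circ\subset S$ over which $I\to S$ is smooth and $\{F=0\}$ is smooth. For $F\in S^\circ$, $B_F$ is smooth projective, of pure dimension $2n-2-\delta$ or empty. The same $S^\circ$ works after base change to any algebraically closed extension of $k$.

Here is how lines produce classes on $Y$.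

**Lemma 5 (cylinder).** Let $n\ge3$ be odd and $\{F=0\}$ smooth. Let $B_1$ be a smooth closed subvariety of $B_F$ of pure dimension $n-3$. Let $p:\mathcal P=\mathbb P(E)|_{B_1}\to B_1$ be the $\mathbb P^1$-bundle of points $(x,L,z)$ with $x\in\mathbb P(L)$, and $h=c_1(\mathcal O(1))$ on it. Put
$$\psi:\mathcal P\to Y,\quad (x=[v],L,z)\mapsto[v:z(v)],\qquad s=p_*(h^m)\in H^{n-3}(B_1,\mathbb Z_2).$$
Then for every $b\in H^{n-3}(B_1,\mathbb Z_2)$,
$$\psi_*(p^*b)=\Big(\int_{B_1}b\,s\Big)\,\alpha .\tag{3}$$
Moreover $s$ is the pullback of $\sigma=p_{G*}(h^m)\in H^{n-3}(G,\mathbb Z_2)$, where $p_G:\mathbb P(E)\to G$. Consequently, if $\int_{B_1}b\,s\in\mathbb Z_2^\times$ for some $b$, then $\alpha=\Psi_*\beta$ with $\Psi=\psi$, $X=\mathcal P$ smooth projective of pure dimension $n-2$, $\beta\in H^{n-3}(X,\mathbb Z_2)$, and $\alpha$ has coniveau $\ge2$.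

*Proof.* The map $\psi$ is well defined: replacing $v$ by $\lambda v$ replaces $z(v)$ by $\lambda^\delta z(v)$, and $z(v)^2=-F(v)$. As $\pi\psi$ sends $(x,L,z)$ to $x$, $\psi^*H=h$. The degree of $s$ is $2m-2=n-3$, and $\psi_*(p^*b)$ has degree $n-3+2\cdot2=n+1$. By the projection formula, first for $\psi$ and then for $p$,
$$\int_Y\psi_*(p^*b)\cdot H^m=\int_{\mathcal P}p^*b\cdot h^m=\int_{B_1}b\,s,$$
and (3) follows from Lemma 4. On $\mathbb P(E)$ one has $h^2+c_1(E)h+c_2(E)=0$, because $E/\mathcal O(-1)$ is a line bundle, and $p_*1=0$, $p_*h=1$. So $p_*(h^m)$ is a universal polynomial in the Chern classes of $E$, and therefore $s$ is the pullback of $\sigma$.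

If $c=\int_{B_1}b\,s$ is a unit, then $\alpha=\psi_*p^*(c^{-1}b)$. The set $\Xi=\psi(\mathcal P)$ is closed of dimension $\le n-2$. Gysin maps commute with restriction to opens and $\psi^{-1}(Y\setminus\Xi)=\emptyset$, so $\alpha|_{Y\setminus\Xi}=0$. $\square$

For $n=3$, $B_1$ is a finite set, $s=1$, and $b$ can be the indicator function of one point. For $n=5$, $m=2$, $B_1$ is a surface and $s=p_*(h^2)=-c_1(E)=:\ell$ is the Plücker class. We then need $b\in H^2(B_1,\mathbb Z_2)$ with $\int b\,\ell$ odd.

**A parity obstruction.** The obvious classes $b$ are those pulled back from $G$. They never work, at least for general $F$ and for $B_1$ cut out of $B=B_F$ by $n+1-\delta$ general Plücker hyperplanes. To see this, let $f:B\to G$, $(L,z)\mapsto L$. It is proper with fibres of at most two points $\pm z$, so finite. The lines with $z=0$ are those contained in $\{F=0\}$; for general $F$ they form a family of dimension at most $2n-2-(2\delta+1)$, less than $\dim B=2n-2-\delta$. So over the generic point of each component of $f(B)$ there are exactly two points, and $f_*[B]$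 is twice the sum of the classes of the components of $f(B)$. For $b=f^*x$,
$$\int_{B_1}b\,s=\int_Bf^*(x\,\sigma\,\ell^{\,n+1-\delta})=\int_Gx\,\sigma\,\ell^{\,n+1-\delta}\cdot f_*[B]\ \in 2\mathbb Z_2 .$$
By (3) such a $b$ yields an even multiple of $\alpha$, that is, a multiple of $H^{m+1}$, which is nothing new.

So $b$ must be a class on $B_1$ that does not come from $G$, in the middle degree $n-3$ of the $(n-3)$-dimensional variety $B_1$. We do not need to see it. Poincaré duality mod $2$ supplies a class $\bar b\in H^{n-3}(B_1,\Lambda)$ with $\int\bar b\,\bar s=1$ as soon as $\bar s=s\bmod2$ is nonzero. Two things are then required: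

1. the class $\sigma\bmod2$ of $G$ must remain nonzero on $B_1$;
2. $\bar b$ must lift to $\mathbb Z_2$-coefficients.

Both follow if the cohomology of $B_F$ in low degrees, with $\Lambda$-coefficients, is that of $G$. This is our second theorem.

## A Lefschetz theorem for lines on double covers

**Theorem 2.** Let $k$ be an algebraically closed field of characteristic $0$, $n\ge2$, $\delta\ge1$, let $F\in S$ be arbitrary, and put $N:=2n-2-\max(n,\delta)$. Then $H^j(G,\Lambda)\to H^j(B_F,\Lambda)$ is bijective for $j\le N-1$ and injective for $j\le N$.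

For $\delta=n$ one has $N=n-2$. For the conic above, $n=2$, $\delta=1$, $N=0$, and $H^0(G)\to H^0(B_F)$ is injective but not bijective, since $B_F$ has two components; so in this case the range of bijectivity cannot be enlarged. For $F=0$ the set $B_F$ is the zero section $G$ and the theorem is trivially true. For $n=\delta=3$, where $N=1$, the theorem says that $B_F$ is nonempty and connected; in particular every $Y$ contains a line, so for $n=\delta=3$ Theorem 1 follows from the section on threefolds.

What would one try first? Compactify $Q^\circ$ to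
$$Q=\mathbb P_G(A\oplus\mathcal O)\ni(L,[z:t]),\qquad D=\{t=0\},\qquad Q^\circ=Q\setminus D .$$
Then $B_F$ is the zero locus in $Q$ of the section $z^2+t^2F$ of $C\otimes\mathcal O(2)$, and one would like a Lefschetz theorem comparing $B_F$ with the projective variety $Q$. This cannot be right: $B_F$ does not meet $D$, so the nonzero class $[D]\in H^2(Q,\Lambda)$ restricts to $0$ on $B_F$, and $H^2(Q,\Lambda)\to H^2(B_F,\Lambda)$ is never injective. The comparison must be with $Q^\circ$, whose cohomology is that of $G$, and $Q^\circ$ is neither affine nor projective.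

The way around is as follows. The exchange lemma turns the statement into a vanishing of the cohomology of $Q\setminus B_F$ relative to $D$ in high degrees. Next, we introduce an auxiliary linear form $\varphi$ on $C_L$ and replace "$z^2+t^2F\ne0$" by "$\varphi(z^2+t^2F)\neq0$", which does not change cohomology. Then we show that only $\varphi(F)\ne0$ matters, normalize $\varphi(F)=1$, and are left, for each $(L,\varphi)$, with the complement of an affine quadric $\varphi(z^2)=-1$, whose cohomology is known. Finally, the pairs $(L,\varphi)$ map almost injectively to an affine space of functionals on $S$, where Artin vanishing applies. For this we need to know how large the locus is where the quadric has small rank.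

## Divisors, affine quadrics, and Hankel ranks

**Lemma 6.** Let $\Delta\subset M$ be a smooth divisor in a smooth variety, $\kappa:M\setminus\Delta\to M$, and $i':M'\hookrightarrow M$ closed and smooth such that the scheme $\Delta'=\Delta\cap M'$ is a smooth divisor in $M'$. Let $\kappa':M'\setminus\Delta'\to M'$ and $e:M\setminus M'\to M$.

(i) $(R\kappa_*\Lambda)|_{M'}\to R\kappa'_*\Lambda$ is an isomorphism.

(ii) $R\kappa_*\kappa^*e_!\Lambda\simeq e_!e^*R\kappa_*\Lambda$.

*Proof.* (i) By purity only degrees $0$ and $1$ matter. In degree $0$ both sheaves are $\Lambda$. In degree $1$, a local equation of $\Delta$ restricts to a local equation of $\Delta'$, so the Kummer generator goes to the Kummer generator.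

(ii) Apply $R\kappa_*\kappa^*$ to $0\to e_!\Lambda\to\Lambda\to i'_*\Lambda\to0$. The second term becomes $R\kappa_*\Lambda$ and the third becomes $i'_*R\kappa'_*\Lambda$. Restricted to $M'$, the map from the second to the third is the map of (i), an isomorphism. So $R\kappa_*\kappa^*e_!\Lambda$ restricts to $0$ on $M'$. Hence it is $e_!$ of its restriction to $M\setminus M'$, and that restriction is $e^*R\kappa_*\Lambda$ because $e_!\Lambda=\Lambda$ there. $\square$

**Lemma 7.** For $r\ge1$ let $X_r=\{x_1^2+\dots+x_r^2=-1\}\subset\mathbb A^r$. Then $\tilde H^s(X_r,\Lambda)=\Lambda$ for $s=r-1$ and $0$ otherwise. Here $\tilde H^0$ is the cokernel of $\Lambda\to H^0$, and $\tilde H^s=H^s$ for $s\ne0$.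

*Proof.* $X_1$ is two points and $X_2\simeq\mathbb G_m$, so the cases $r=1,2$ hold. Let $r\ge3$. With $u,v=x_1\pm\sqrt{-1}\,x_2$ we have $X_r=\{uv=-1-x_3^2-\dots-x_r^2\}$. The open set $\{u\ne0\}$ is $\mathbb G_m\times\mathbb A^{r-2}$, since $v$ is determined. The closed set $\{u=0\}$ is $X_{r-2}\times\mathbb A^1$ with $v$ free; it is a smooth divisor with equation $u$. The Gysin sequence reads
$$H^{s-2}(X_{r-2})\to H^s(X_r)\to H^s(\mathbb G_m)\to H^{s-1}(X_{r-2})\to H^{s+1}(X_r).$$
The group $H^1(\mathbb G_m)=\Lambda[u]$ is generated by the Kummer class of $u$, and it goes to $1\in H^0(X_{r-2})$. So the map $H^1(\mathbb G_m)\to H^0(X_{r-2})$ is injective with cokernel $\tilde H^0(X_{r-2})$. Reading off: $H^0(X_r)=\Lambda$, so $\tilde H^0(X_r)=0$; $H^1(X_r)=0$; $H^2(X_r)=\tilde H^0(X_{r-2})$; and $H^s(X_r)=H^{s-2}(X_{r-2})$ for $s\ge3$. In all cases $\tilde H^s(X_r)=\tilde H^{s-2}(X_{r-2})$, and induction finishes. $\square$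

For $\varphi\in C_L^\vee$ let $q_\varphi(z)=\varphi(z^2)$, a quadratic form on $A_L$. In coordinates $x,y$ on $L$ with $c_i=\varphi(x^{2\delta-i}y^i)$, its matrix in the monomial basis is the Hankel matrix $(c_{i+j})_{0\le i,j\le\delta}$. For $\delta=1$ it is an arbitrary symmetric $2\times2$ matrix; rank $1$ is a locus of dimension $2$ in the $3$-dimensional space $C_L^\vee$. For $\delta=2$ it is a $3\times3$ Hankel matrix in five unknowns; rank $1$ is (minus the origin) the cone over the rational normal quartic, of dimension $2$, and rank $2$ lies in the cubic hypersurface $\det=0$, of dimension $4$. The pattern "rank $r$ has dimension at most $2r$" is general.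

**Lemma 8.** If $\varphi\in C_L^\vee$ is nonzero then $q_\varphi\ne0$. For $1\le r\le\delta$, the set $\{\varphi\in C_L^\vee:\operatorname{rk}q_\varphi=r\}$ has dimension $\le2r$.

*Proof.* Every monomial of degree $2\delta$ is a product $yy'$ with $y,y'\in A_L$, and $2yy'=(y+y')^2-y^2-y'^2$. So squares span $C_L$, which gives the first claim.

Let $\operatorname{rk}q_\varphi=r$ with $1\le r\le\delta$. We show that $\varphi$ kills $yR_{2\delta-r}$ for some nonzero form $y$ of degree $r$, where $R_e=\mathrm{Sym}^eL^\vee$. For $0\le e\le2\delta$ put $I_e=\{y\in R_e:\varphi(yR_{2\delta-e})=0\}$ and $h(e)=\dim R_e/I_e$. This is the rank of the pairing $R_e\times R_{2\delta-e}\to k$, $(y,y')\mapsto\varphi(yy')$. Hence $h(e)=h(2\delta-e)$ and $h(\delta)=r$. As $r\le\delta<\dim R_\delta$, we have $I_\delta\ne0$. Let $e\le\delta$ be minimal with $I_e\ne0$. As $r\ge1$, $\varphi\ne0$, so $I_0=0$ and $e\ge1$. By minimality,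
$$h(e-1)=\dim R_{e-1}=e,\qquad h(e)\le\dim R_e-1=e .$$

Next, for a nonzero subspace $U\subset R_f$ one has $\dim R_1U\ge\dim U+1$. Indeed, order monomials by their exponent of $x$; the leading monomials of elements of $U$ form a set with exponents $J$, $|J|=\dim U$, and the leading monomials of $R_1U$ include those with exponents in $J\cup(J+1)$, which has at least $|J|+1$ elements. Since $R_1I_f\subset I_{f+1}$, this gives $\dim I_{f+1}\ge\dim I_f+1$ for $e\le f<2\delta$ (each $I_f$ in this range is nonzero, by induction from $I_e\neq0$). Equivalently $h(f+1)\le h(f)$. So $h$ is nonincreasing on $[e-1,2\delta]$. Now $e-1\le\delta\le2\delta-e+1\le2\delta$ and $h(2\delta-e+1)=h(e-1)=e$. So $e\ge h(\delta)\ge e$, that is, $r=e$, and $I_r\ne0$ as claimed.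

For fixed $[y]\in\mathbb P(R_r)=\mathbb P^r$, the functionals killing $yR_{2\delta-r}$ form a vector space of dimension $(2\delta+1)-(2\delta-r+1)=r$. In total the dimension is at most $r+r=2r$. $\square$

## Proof of Theorem 2

Write $B=B_F$. We have $\dim Q=2n-1+\delta$ and $H^*(Q^\circ,\Lambda)=H^*(G,\Lambda)$, compatibly with restriction to $B$. The set $B$ is closed in $Q$ and disjoint from $D$, because at $t=0$ the section $z^2+t^2F$ equals $z^2\ne0$. Let $\iota:Q^\circ\setminus B\to Q^\circ$.

**Claim 9.** $H^i_c(Q^\circ,R\iota_*\Lambda)=0$ for $i>2n+2\delta-1+\max(n,\delta)$.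

The claim implies the theorem: by duality on $Q^\circ$, $H^j(Q^\circ,\iota_!\Lambda)$ is dual to $H_c^{2(2n-1+\delta)-j}(Q^\circ,R\iota_*\Lambda)$, so it vanishes when $4n-2+2\delta-j>2n+2\delta-1+\max(n,\delta)$, that is, for $j\le N$. Sequence (1) for $B\subset Q^\circ$ then gives injectivity of $H^j(G)\to H^j(B)$ for $j\le N$ and bijectivity for $j\le N-1$. It remains to prove the claim, in four steps. On any space over $Q$, $e$ denotes the inclusion of the open set $\{t\ne0\}$.

**Step 1.** *This step replaces the complement of $B$, defined by the nonvanishing of a section of a vector bundle, by a space defined by the nonvanishing of one function.* Let $P=\mathbb P_G(C^\vee)$, with points $(L,[\varphi])$, $0\ne\varphi\in C_L^\vee$. Let $\Pi=Q\times_GP$ and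
$$W=\{\varphi(z^2+t^2F)\ne0\}\subset\Pi .$$
The projection $u:W\to Q$ has image $Q\setminus B$: a functional $\varphi$ with $\varphi(w)\ne0$ exists if and only if $w\ne0$. The fibre over a point of $Q\setminus B$ is the complement of a hyperplane in $\mathbb P(C_L^\vee)=\mathbb P^{2\delta}$, and $u$ is an $\mathbb A^{2\delta}$-bundle over $Q\setminus B$, since locally the nowhere zero section $z^2+t^2F$ extends to a basis of $C\otimes\mathcal O(2)$. Let $a':Q^\circ\setminus B\to Q\setminus B$. Lemma 3, with $\bar X=Q$, and homotopy invariance along $u$, with $u^*a'_!\Lambda=e_!\Lambda$, give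
$$H^i_c(Q^\circ,R\iota_*\Lambda)=H^i(Q\setminus B,a'_!\Lambda)=H^i(W,e_!\Lambda).$$

**Step 2.** *This step removes the part where $\varphi(F)=0$.* Let $W_F=W\cap\{\varphi(F)\ne0\}$ and $W_0=W\setminus W_F=\{\varphi(F)=0,\ \varphi(z^2)\ne0\}$. We show $H^*_{W_0}(W,e_!\Lambda)=0$, which gives $H^i(W,e_!\Lambda)=H^i(W_F,e_!\Lambda)$ by the long exact sequence of cohomology with supports.

Let $W^\flat=\{\varphi(z^2)\ne0\}\subset\Pi$. If $\varphi(F)=0$ then $\varphi(z^2+t^2F)=\varphi(z^2)$, so $W_0=W^\flat\cap\{\varphi(F)=0\}$. This is closed in $W^\flat$, and $W\cap W^\flat$ is an open neighborhood of $W_0$ in both $W$ and $W^\flat$. By excision it is enough to show $H^*_{W_0}(W^\flat,e_!\Lambda)=0$.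

On $W^\flat$ we have $z\ne0$. Let $D_\Pi=\{t=0\}\subset\Pi$. The map
$$\tau:W^\flat\to W^\flat\cap D_\Pi,\qquad (L,[z:t],[\varphi])\mapsto(L,[z:0],[\varphi]),$$
is a line bundle with zero section $\{t=0\}$. In the triangle obtained by applying $R\tau_*$ to $0\to e_!\Lambda\to\Lambda\to\Lambda_{\{t=0\}}\to0$, the map $R\tau_*\Lambda\to R\tau_*\Lambda_{\{t=0\}}$ is an isomorphism, since both sides are $\Lambda$ by homotopy invariance. So $R\tau_*e_!\Lambda=0$. Since $W_0=\tau^{-1}(\{\varphi(F)=0\})$,
$$H^*_{W_0}(W^\flat,e_!\Lambda)=H^*_{\{\varphi(F)=0\}}(W^\flat\cap D_\Pi,R\tau_*e_!\Lambda)=0 .$$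

**Step 3.** *This step computes the cohomology of $W_F$ relative to $\{t=0\}$ along the fibres over the space of pairs $(L,\varphi)$.* On the open set $\{\varphi(F)\ne0\}\subset P$ we scale $\varphi$ so that $\varphi(F)=1$; this identifies it with
$$T=\{(L,\varphi):\varphi\in C_L^\vee,\ \varphi(F)=1\},$$
where $\varphi(F)$ means $\varphi(F|_L)$. It is smooth of dimension $2n-2+2\delta$, or empty. Put $\Pi_T=Q\times_GT$, $D_T=\{t=0\}\subset\Pi_T$, and
$$\theta=\varphi(z^2)+t^2,\qquad Q_1=\{\theta=0\}\subset\Pi_T,\qquad W_F=\Pi_T\setminus Q_1 .$$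

First, $Q_1$ is a smooth divisor of $\Pi_T$, and $Q_1\cap D_T$ is a smooth divisor of $D_T$. At a point of $Q_1$ with $t=1$ we have $\varphi(z^2)=-1$, and the derivative of $\theta$ in the direction $z$, with $L,\varphi$ fixed, is $2\varphi(z^2)=-2\ne0$. At a point of $Q_1$ with $t=0$ we have $z\ne0$ and $\varphi(z^2)=0$. Move only $\varphi$, in directions $\dot\varphi\in C_L^\vee$ with $\dot\varphi(F)=0$; these are tangent to $D_T$, and the derivative of $\theta$ is $\dot\varphi(z^2)$. If it were $0$ for all such $\dot\varphi$, then $z^2=cF|_L$ for some $c\in k$; applying $\varphi$ gives $0=c$, hence $z^2=0$, a contradiction. So $d\theta|_{D_T}\ne0$ at such points.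

Let $\kappa:W_F\to\Pi_T$ be the inclusion, $\bar g:\Pi_T\to T$ the projection, which is proper, $g=\bar g\kappa$, and $\mathcal K:=Rg_*e_!\Lambda$. Then $H^i(W_F,e_!\Lambda)=H^i(T,\mathcal K)$. By Lemma 6(ii), with $M=\Pi_T$, $\Delta=Q_1$, $M'=D_T$, the complex $R\kappa_*e_!\Lambda$ is the extension by zero from $\Pi_T\setminus D_T$ of $R\kappa^\circ_*\Lambda$, where $\kappa^\circ:W_F\cap\{t\ne0\}\to\Pi_T\setminus D_T$.

Now fix $x=(L,\varphi)\in T(k)$. The fibre of $\Pi_T\setminus D_T$ over $x$ is the affine space $A_L$, of dimension $\delta+1$. It meets $Q_1$ in $X_\varphi=\{q_\varphi(z)=-1\}$, a smooth divisor of $A_L$, by the computation at $t=1$, whose direction is along the fibre. Let $\kappa_x:A_L\setminus X_\varphi\to A_L$. Proper base change for $\bar g$, then Lemma 6(i) with $M=\Pi_T\setminus D_T$ and $M'=A_L$, then duality on $A_L$, give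
$$\mathcal H^i(\mathcal K)_x=H^i_c(A_L,R\kappa_{x*}\Lambda)\simeq H^{2\delta+2-i}(A_L,\kappa_{x!}\Lambda)^\vee .$$
Let $r=\operatorname{rk}q_\varphi$. Since $\varphi\ne0$, $1\le r\le\delta+1$ by Lemma 8. Diagonalizing, $X_\varphi\simeq X_r\times\mathbb A^{\delta+1-r}$, which is nonempty. Sequence (1) for $X_\varphi\subset A_L$, where $H^0(A_L)\to H^0(X_\varphi)$ is injective and the higher cohomology of $A_L$ vanishes, gives $H^s(A_L,\kappa_{x!}\Lambda)=\tilde H^{s-1}(X_r)$. By Lemma 7 this is nonzero only for $s=r$. Therefore
$$\mathcal K_x\ \text{is concentrated in degree}\ 2\delta+2-r,\qquad r=\operatorname{rk}q_\varphi .\tag{4}$$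

**Step 4.** *This step pushes $\mathcal K$ to an affine variety and applies Artin vanishing.* The variety $T$ is not suitable for Artin vanishing as it stands, being spread over the projective variety $G$. Forget $L$. Let $T'=\{\varphi\in S^\vee:\varphi(F)=1\}$, which is affine, and empty if $F=0$. Since $S\to C_L$ is onto, $C^\vee$ is a subbundle of $G\times S^\vee$, and $T$ is closed in $G\times T'$. So $\rho:T\to T'$, $(L,\varphi)\mapsto\varphi$, is proper, and $H^i(T,\mathcal K)=H^i(T',R\rho_*\mathcal K)$. By Artin vanishing and the spectral sequence $H^a(T',R^b\rho_*\mathcal K)\Rightarrow H^{a+b}(T,\mathcal K)$, Claim 9 follows if, for every $b$ for which the set is nonempty,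
$$\dim\{\varphi\in T'(k):(R^b\rho_*\mathcal K)_\varphi\ne0\}+b\ \le\ 2n+2\delta-1+\max(n,\delta).\tag{5}$$
By proper base change, $(R^b\rho_*\mathcal K)_\varphi=H^b(\rho^{-1}(\varphi),\mathcal K|_{\rho^{-1}(\varphi)})$, so we determine the fibres of $\rho$.

The fibre $\rho^{-1}(\varphi)$ is the set of $L$ such that $\varphi$ kills $I_L=\ker(S\to C_L)$. Suppose it contains $L\ne L'$. Choose a basis of $V$ adapted to $L$ and $L'$; then $I_L$ is spanned by the monomials that involve a coordinate vanishing on $L$, and likewise for $L'$. If $L\cap L'=0$, every monomial of degree $2\delta$ lies in $I_L$ or $I_{L'}$, so $\varphi=0$, which is impossible in $T'$. If $L\cap L'=\ell$ is one-dimensional, with dual coordinate $x_0$, every monomial other than $x_0^{2\delta}$ lies in $I_L\cup I_{L'}$. So $\varphi$ is a nonzero multiple of evaluation at a vector of $\ell$, and after rescaling that vector $\varphi=\mathrm{ev}_v:P\mapsto P(v)$ with $0\ne v\in\ell$. Conversely, $\mathrm{ev}_v$ kills $I_L$ if and only if $v\in L$. So for $\varphi=\mathrm{ev}_v$ we have $\rho^{-1}(\varphi)=\{L\ni v\}\simeq\mathbb P^{n-1}$,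 and $q_\varphi(z)=z(v)^2$ has rank $1$. For every other $\varphi$ the fibre is empty or one point.

We use one remark on dimensions: if a locus of functionals is stable under scaling and has dimension $\le a$, its slice $\{\varphi(F)=1\}$ has dimension $\le a-1$, because $(\lambda,\varphi)\mapsto\lambda\varphi$ maps $\mathbb G_m\times(\text{slice})$ injectively into the locus (one recovers $\lambda$ as the value at $F$). Now (5) is checked separately on three loci.

*Points $\varphi=\mathrm{ev}_v$.* They form a cone of dimension $n+1$, so the slice has dimension $\le n$. By (4) with $r=1$, $\mathcal K$ restricted to the fibre $\mathbb P^{n-1}$ is a single sheaf in degree $2\delta+1$. As $\mathbb P^{n-1}$ has cohomological dimension $2(n-1)$, only $b\le(2\delta+1)+2(n-1)$ can occur. The sum of this dimension and $b$ is at most $n+2\delta+1+2n-2=3n+2\delta-1$.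

*Other points, $r=\delta+1$.* By (4) only $b=\delta+1$ occurs. The locus has dimension at most $\dim T=2n-2+2\delta$. The sum is at most $2n+3\delta-1$.

*Other points, $1\le r\le\delta$.* By (4) only $b=2\delta+2-r$ occurs. By Lemma 8 and the remark on slices, the pairs $(L,\varphi)\in T$ with $\operatorname{rk}q_\varphi=r$ form a locus of dimension at most $(2n-2)+(2r-1)$. The sum is at most $2n+2\delta-1+r\le2n+3\delta-1$.

Since $3n+2\delta-1$ and $2n+3\delta-1$ are both at most $2n+2\delta-1+\max(n,\delta)$, (5) holds. This proves Claim 9 and Theorem 2. $\square$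

The two sources of the maximum are visible: $n$ comes from the evaluation functionals, where $\rho$ has positive-dimensional fibres, and $\delta$ from the nondegenerate forms $q_\varphi$. For $\delta=n$ both bounds equal $5n-1$.

## A unit pairing on a family of lines: Theorem 1 for general $F$

Let $n\ge3$ be odd, $1\le\delta\le n+1$, and $F\in S^\circ$, so that $B=B_F$ is smooth projective of pure dimension $2n-2-\delta\ge n-3$, or empty (this will be excluded).

**Step 1.** *This step cuts $B$ down to dimension $n-3$ and keeps the low-degree cohomology.* Since $\max(n,\delta)\le n+1$, we have $N\ge n-3$. By Theorem 2, $H^{n-3}(G,\Lambda)\to H^{n-3}(B,\Lambda)$ is injective and $H^{n-4}(B,\Lambda)\simeq H^{n-4}(G,\Lambda)=0$: the degree $n-4$ is odd and $G$ has cohomology only in even degrees (for $n=3$ the degree is negative).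

Fix a projective embedding of $B$ and let $B_1\subset B$ be the intersection with $n+1-\delta$ general hyperplanes. By Bertini $B_1$ is smooth of pure dimension $n-3$. If $X_1$ is a smooth hyperplane section of a smooth projective $X$ of pure dimension $w$, then $X\setminus X_1$ is affine and smooth, so $H^j_c(X\setminus X_1,\Lambda)=0$ for $j<w$ by Artin vanishing and duality. Hence $H^j(X)\to H^j(X_1)$ is bijective for $j<w-1$ and injective for $j=w-1$. At each cut here $w\ge n-2$, so degree $n-4$ is in the bijective range and degree $n-3$ in the injective range. Therefore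
$$H^{n-3}(G,\Lambda)\hookrightarrow H^{n-3}(B_1,\Lambda),\qquad H^{n-4}(B_1,\Lambda)=0.\tag{6}$$

**Step 2.** *This step shows that $\bar s=s\bmod2$ is nonzero on $B_1$.* Recall from Lemma 5 that $s$ is the pullback of $\sigma=p_{G*}(h^m)$. Let $\Sigma\simeq\mathbb P^{m-1}\subset G$ be the variety of lines through a fixed point in a fixed $\mathbb P^m\subset\mathbb P^n$. Through a general point of $\mathbb P^m$ there passes exactly one such line, so $\mathbb P(E)|_\Sigma\to\mathbb P^m$ is birational, and $\int_\Sigma\sigma=\int_{\mathbb P(E)|_\Sigma}h^m=\int_{\mathbb P^m}h^m=1$. So $\bar\sigma=\sigma\bmod2\ne0$ in $H^{n-3}(G,\Lambda)$, and by (6) $\bar s\ne0$ in $H^{n-3}(B_1,\Lambda)$. In particular $B_1\ne\emptyset$.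

**Step 3.** *This step finds $b$ with $\int_{B_1}b\,s$ a unit.* By Poincaré duality on $B_1$, of dimension $n-3$, there is $\bar b\in H^{n-3}(B_1,\Lambda)$ with $\int_{B_1}\bar b\,\bar s=1$. In the exact sequence
$$H^{n-3}(B_1,\mathbb Z_2)\to H^{n-3}(B_1,\Lambda)\to H^{n-2}(B_1,\mathbb Z_2)\xrightarrow{\ 2\ }H^{n-2}(B_1,\mathbb Z_2)\to H^{n-2}(B_1,\Lambda)$$
the last group is dual to $H^{2(n-3)-(n-2)}(B_1,\Lambda)=H^{n-4}(B_1,\Lambda)=0$, by (6). So the finitely generated $\mathbb Z_2$-module $H^{n-2}(B_1,\mathbb Z_2)$ equals twice itself, hence is $0$. Thus $\bar b$ lifts to some $b\in H^{n-3}(B_1,\mathbb Z_2)$, and $\int_{B_1}b\,s\equiv1\bmod2$ is a unit of $\mathbb Z_2$.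

By Lemma 5, $\alpha=\Psi_*\beta$ with $X=\mathcal P$ smooth projective of pure dimension $n-2$, and $\alpha$ has coniveau $\ge2$. With Lemma 4 this proves Theorem 1 for $F\in S^\circ$, including its last assertion. The argument is valid over any algebraically closed extension of $k$, with the same $S^\circ$.

The hypothesis $\delta\le n+1$ entered twice, through $\dim B\ge n-3$ and $N\ge n-3$. For $\delta\ge n+2$ the lines on a general $Y$ form a family of dimension $\le n-4$, or there are none, and the construction does not apply. Nor does the argument decide whether $\alpha$ is algebraic when $n\ge5$: the class $b$ comes from duality, not from a cycle.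

## Specialization to every smooth branch divisor

Let $F_0\in S$ with $\{F_0=0\}$ smooth. We degenerate from general $F$ to $F_0$. It is the closed set $\Xi$ and the vanishing of a class off it that specialize; no control on the lines of the special double cover is needed.

**Step 1.** *This step sets up the degeneration.* Choose $F_1\in S^\circ(k)$ and put $F_s=F_0+s(F_1-F_0)$. Let $R$ be the strict henselization of $\mathbb A^1$ at $s=0$ and $\bar K$ an algebraic closure of $\mathrm{Frac}(R)$. The double cover $Y_R\to\operatorname{Spec}R$ defined by $F_s$ is smooth and proper, with special fibre $Y_0=\{Z^2+F_0=0\}$. The pencil meets the open set $S^\circ$ at $s=1$, so its generic point lies in $S^\circ$, and $F_s\in S^\circ(\bar K)$. By the previous section, applied over $\bar K$, there is a closed $\Xi_{\bar K}\subset Y_{\bar K}$ of codimension $\ge2$ with $\alpha_{\bar K}|_{Y_{\bar K}\setminus\Xi_{\bar K}}=0$. It is defined over a finite extension $K'$ of $\mathrm{Frac}(R)$. Replace $R$ by its normalization in $K'$; this is again a strictly henselian discrete valuation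 ring with residue field $k$, and $Y_0$ does not change.

**Step 2.** *This step specializes the support.* Let $\overline\Xi$ be the closure of $\Xi_{K'}$ in $Y_R$. Its irreducible components, with reduced structure, are integral and dominate $\operatorname{Spec}R$, hence are flat over $R$. So the special fibre $\overline\Xi_0\subset Y_0$ has dimension $\le n-2$, that is, codimension $\ge2$. Let $\mathcal V=Y_R\setminus\overline\Xi$, with
$$i:\mathcal V_0=Y_0\setminus\overline\Xi_0\to\mathcal V,\qquad\bar\jmath:\mathcal V_{\bar K}=Y_{\bar K}\setminus\Xi_{\bar K}\to\mathcal V .$$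

**Step 3.** *This step matches $\alpha$ on the two fibres.* Proper and smooth base change give
$$H^{n+1}(Y_0,\Lambda_\nu)\simeq H^{n+1}(Y_R,\Lambda_\nu)\simeq H^{n+1}(Y_{\bar K},\Lambda_\nu),$$
compatibly with powers of $H$ and in $\nu$. In the limit, $\alpha_0$ and $\alpha_{\bar K}$ correspond, since each is the unique solution of $2\alpha=H^{m+1}$ in a torsion-free group (Lemma 4). Let $\tilde\alpha_\nu\in H^{n+1}(Y_R,\Lambda_\nu)$ be the common lift of their reductions mod $2^\nu$.

**Step 4.** *This step specializes the vanishing.* The morphism $\mathcal V\to\operatorname{Spec}R$ is smooth but not proper. Local acyclicity needs only smoothness: $\Lambda_\nu\simeq i^*R\bar\jmath_*\Lambda_\nu$. Hence the restriction $i^*:H^{n+1}(\mathcal V,\Lambda_\nu)\to H^{n+1}(\mathcal V_0,\Lambda_\nu)$ factors as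
$$H^{n+1}(\mathcal V,\Lambda_\nu)\to H^{n+1}(\mathcal V_{\bar K},\Lambda_\nu)=H^{n+1}(\mathcal V,R\bar\jmath_*\Lambda_\nu)\to H^{n+1}(\mathcal V_0,i^*R\bar\jmath_*\Lambda_\nu)=H^{n+1}(\mathcal V_0,\Lambda_\nu).$$
The class $\tilde\alpha_\nu|_{\mathcal V}$ maps to $\alpha_{\bar K}|_{\mathcal V_{\bar K}}\bmod2^\nu=0$ in the second group. So its image in the last group, which is the reduction of $\alpha_0|_{\mathcal V_0}$, is $0$ for every $\nu$. As $H^{n+1}(\mathcal V_0,\mathbb Z_2)=\varprojlim_\nu H^{n+1}(\mathcal V_0,\Lambda_\nu)$, we get $\alpha_0|_{Y_0\setminus\overline\Xi_0}=0$ with $\operatorname{codim}\overline\Xi_0\ge2$. This proves Theorem 1 for every $F$ with $\{F=0\}$ smooth. $\blacksquare$
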